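\title{Complete intersection surface singularities with homology sphere link that are not of splice type}

\begin{abstract}
Neumann and Wahl conjectured that a complete intersection surface singularity whose link is an integral homology sphere has equations of splice type. We show that this is false. For every odd $A\ge 9$ we give two explicit equations in $\mathbb{C}^4$ that define a normal surface singularity with a resolution whose exceptional set is a rational curve of self-intersection $-1$ with three cusps, of types $(2,3)$, $(2,3)$ and $(2,A)$. The link is an integral homology sphere whose splice diagram violates the semigroup condition, so no singularity with this link has equations of splice type. The resolution is obtained by degenerating the singularity to a cone over the cuspidal curve and dividing the total space of the degeneration by $\mathbb{C}^*$.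
\end{abstract}

\section{The conjecture and the counterexample}\label{sec:intro}

Let $(X,0)$ be a normal, hence isolated, complex surface singularity. Its link $\Sigma$ is the closed $3$-manifold cut out on $X$ by a small sphere around $0$ in an ambient space $\mathbb{C}^N$. We assume that $\Sigma$ is an integral homology sphere, that is, $H_1(\Sigma;\mathbb{Z})=0$. The question is how far the topology of $\Sigma$ dictates the equations of $X$. If $\Sigma\cong S^3$, then $(X,0)$ is smooth by a theorem of Mumford. Otherwise $\Sigma$ has a unique minimal splice diagram $\Gamma$ (Eisenbud--Neumann), and a recipe of Neumann and Wahl reads a system of equations off $\Gamma$. We recall both.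

\subsection*{Splice diagrams}
A resolution of $(X,0)$ is \emph{good} if the exceptional curves are smooth and the exceptional divisor has normal crossings. Its dual graph has a vertex for each exceptional curve and an edge for each intersection point. We use two standard facts.
\begin{itemize}
\item[(F1)] If the dual graph is a tree and all exceptional curves are rational, then $H_1(\Sigma;\mathbb{Z})$ is the cokernel of the intersection matrix. Conversely, if $H_1(\Sigma;\mathbb{Z})=0$, then the dual graph is a tree of rational curves.
\item[(F2)] A good resolution whose dual graph is a tree of rational curves is the minimal good resolution if no curve of self-intersection $-1$ meets at most two other curves.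
\end{itemize}
For $\Sigma\not\cong S^3$ the minimal splice diagram $\Gamma$ is obtained from the dual graph of the minimal good resolution. One suppresses the vertices of valence $2$. The result is a tree with at least one \emph{node}, that is, a vertex $v$ of valence $\delta_v\ge3$; its other vertices are \emph{leaves}. Each node $v$ carries a positive integer weight on each adjacent edge $e$, namely the determinant of the negative of the intersection matrix of the part of the resolution graph that lies beyond $e$ as seen from $v$. No leaf edge has weight $1$. The diagram $\Gamma$ depends only on $\Sigma$.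

\subsection*{Equations of splice type}
Let $n$ be the number of leaves, and assign a coordinate $\zeta_w$ of $\mathbb{C}^n$ to each leaf $w$. For a node $v$ let $d_v$ be the product of the weights at $v$, and for a leaf $w$ let $\ell_{vw}$ be the product of the weights that are adjacent to, but not on, the path from $v$ to $w$. The \emph{$v$-degree} of a monomial $\prod_w\zeta_w^{k_w}$ is $\sum_w k_w\ell_{vw}$. For an edge $e$ at $v$, an \emph{admissible monomial} $M_{ve}$ is a monomial of $v$-degree $d_v$ in the variables $\zeta_w$ for the leaves $w$ beyond $e$. A \emph{system of splice type equations} for $\Gamma$ consists, for each node $v$, of $\delta_v-2$ equations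
\[
\sum_e a_{vie}M_{ve}+H_{vi}=0,\qquad i=1,\dots,\delta_v-2 .
\]
Here $e$ runs over the edges at $v$, each $M_{ve}$ is admissible, every maximal minor of the matrix $(a_{vie})_{i,e}$ is nonzero, and each $H_{vi}$ is a convergent power series all of whose monomials have $v$-degree greater than $d_v$. The singularity $(X,0)$ \emph{has equations of splice type} if it is analytically isomorphic to the germ at $0\in\mathbb{C}^n$ defined by such a system for the minimal splice diagram of its link. By convention the smooth germ has equations of splice type.

Suppose first that $\Gamma$ has a single node $v$, with weights $a_1,\dots,a_n$. Then $\ell_{vw_i}=d_v/a_i$, and the only admissible monomial for the $i$-th edge is $\zeta_i^{a_i}$. For $n=3$ the system is, after rescaling, the single equation $\zeta_1^{a_1}+\zeta_2^{a_2}+\zeta_3^{a_3}+H=0$. In general each node contributes equations of this shape, with admissible monomials in place of pure powers, and the $v$-degree is the grading that makes their leading parts homogeneous.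

With several nodes, admissible monomials need not exist. Let $\Gamma$ have two nodes $v,v'$ with leaf weights $(a_1,a_2)$ and $(b_1,b_2)$, and let $k$ be the weight at $v$ on the edge $e$ that joins them. Then $d_v=a_1a_2k$, and the two leaves beyond $e$ have $\ell_{vw}=a_1a_2b_2$ and $a_1a_2b_1$. So $M_{ve}$ exists exactly when $k$ lies in the semigroup generated by $b_1$ and $b_2$. The requirement that admissible monomials exist for every node and every edge at it is the \emph{semigroup condition}. It is a condition on $\Sigma$ alone, and it is necessary for having equations of splice type.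

In a tree the numbers $\delta-2$ sum to $-2$ over all vertices, so $\sum_v(\delta_v-2)=n-2$. A system of splice type therefore has $n-2$ equations in $n$ variables, and a surface singularity with equations of splice type is a complete intersection. It is tempting to expect the converse, which would say that for complete intersections the link determines the equations up to the choice of admissible monomials, coefficients and higher order terms. This is the conjecture; see \cite{Stevens}.

\medskip
\noindent\textbf{Conjecture} (Neumann--Wahl). \emph{A complete intersection surface singularity with integral homology sphere link has equations of splice type.}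
\medskip

The conjecture predicts in particular that the link of such a complete intersection satisfies the semigroup condition. This is what fails in our examples.

\subsection*{The result}
Fix an odd integer $A\ge9$. Let $\mathbb{C}^4$ have coordinates $x,y,z,t$ of weights $2,3,4,5$. Put $c_j=\binom{A}{j}(2/A)^j$ and
\begin{gather*}
W_0=\sum_{i\ge0}c_{2i+2}\,x^{A-2-2i}z^i,\qquad W_1=\sum_{i\ge0}c_{2i+3}\,x^{A-3-2i}z^i,\\
G_1=W_0-\tfrac12xW_1,\qquad G_2=-x^{A-1}+xW_0-\tfrac12(z+x^2)W_1 .
\end{gather*}
The polynomials $G_1,G_2\in\mathbb{C}[x,z]$ are weighted homogeneous of degrees $2A-4$ and $2A-2$. Put also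
\[
\alpha=x^2-4z,\qquad\beta=xy-2t,\qquad\gamma=2x^3-6xz-y^2,\qquad\kappa=x^2-z,
\]
of degrees $4,5,6,4$, and $\gamma_1=\gamma+x^2y$. Let $X_A\subset\mathbb{C}^4$ be defined by
\begin{equation}\label{eq:X}
F_1=\alpha\gamma_1-\beta^2+G_1=0,\qquad F_2=\alpha\kappa^2-2\beta y\kappa+\gamma_1y^2+G_2=0 .
\end{equation}

\begin{theorem}\label{thm:main}
For every odd $A\ge9$, the germ $(X_A,0)$ is a normal, isolated, non-smooth complete intersection surface singularity of embedding dimension $4$.
\begin{enumerate}
\item It has a resolution whose exceptional set is one irreducible rational curve $E$ with $E^2=-1$. The only singularities of $E$ are three unibranch planar cusps, of types $(2,3)$, $(2,3)$, $(2,A)$. The link $\Sigma$ is an integral homology sphere and $\Sigma\not\cong S^3$.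
\item The minimal splice diagram of $\Sigma$ has a node $v_0$ of valence $3$ with all weights equal to $1$, joined to three nodes that carry two leaves each, with leaf weights $(2,3)$, $(2,3)$, $(2,A)$. The semigroup condition fails at $v_0$. So neither $X_A$ nor any other singularity with link $\Sigma$ has equations of splice type.
\end{enumerate}
Hence the conjecture is false. Different $A$ give different minimal splice diagrams, so infinitely many links occur.
\end{theorem}

Section~\ref{sec:top} shows that the topological statements follow from the shape of $E$. The real task is to find the resolution in~(1). Section~\ref{sec:method} explains the method, degeneration to a cone over $E$, and carries it out for a curve with one cusp. Section~\ref{sec:cone} describes the cone over the curve with three cusps, where all the polynomials above find their origin. Section~\ref{sec:family} constructs the degeneration of $X_A$ to this cone, and Section~\ref{sec:end} concludes.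

\section{Three cusps on a curve of self-intersection $-1$}\label{sec:top}

For $k\ge1$, a curve on a smooth surface has a \emph{cusp of type $(2,2k+1)$} at a point if it is given by $b^2=a^{2k+1}$ in suitable local coordinates $a,b$. The easiest way to violate the semigroup condition is to have a node all of whose weights are $1$, since then an admissible monomial must have degree $1$. A weight $1$ arises when the part of the graph beyond an edge contracts to a smooth point, and this is what happens when one resolves a cusp.

\begin{proposition}\label{prop:top}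
Let $(X,0)$ be a normal, non-smooth surface singularity with a resolution whose exceptional set is an irreducible rational curve $E$ with $E^2=-1$. Suppose that the singular points of $E$ are three cusps, of types $(2,A_1)$, $(2,A_2)$, $(2,A_3)$ with $A_i\ge3$ odd. Then the link $\Sigma$ is an integral homology sphere and $\Sigma\not\cong S^3$. Its minimal splice diagram has a node $v_0$ with weights $1,1,1$, joined to nodes $v_1,v_2,v_3$; the node $v_i$ carries two leaves with weights $2$ and $A_i$, and has weight $2A_i+1$ on the edge to $v_0$. No edge at $v_0$ has an admissible monomial.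
\end{proposition}

\begin{proof}
\emph{Resolving one cusp.} Take $b^2=a^{2k+1}$ and blow up repeatedly at the point of the strict transform over the cusp; let $E_i$ be the curve created at step $i$. The substitution $b=ab_1$ gives the strict transform $b_1^2=a^{2k-1}$ with $E_1=\{a=0\}$. Repeating it, after $i\le k$ steps the strict transform is $b_i^2=a^{2k+1-2i}$, with $E_i=\{a=0\}$, and no earlier exceptional curve passes through the origin of the chart. After $k$ steps the strict transform $b_k^2=a$ is smooth and simply tangent to $E_k$. Step $k+1$ is the substitution $a=b_ka'$, after which the strict transform is $a'=b_k$, while $E_k=\{a'=0\}$ and $E_{k+1}=\{b_k=0\}$: three pairwise transverse curves through one point. Step $k+2$ separates them.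

Thus $E_{k+2}$ has self-intersection $-1$ and meets the strict transform, the curve $E_{k+1}$ (blown up once, self-intersection $-2$) and the curve $E_k$ (blown up twice, self-intersection $-3$). The curve $E_k$ is followed by the chain $E_{k-1},\dots,E_1$ of curves of self-intersection $-2$. A chain of $j$ curves of self-intersection $-2$ has determinant $j+1$, so expanding along the first row shows that the chain $E_k,\dots,E_1$ has determinant $3k-(k-1)=2k+1$. The centers have multiplicities $2$ ($k$ times), $1$, $1$ on the curve, so its self-intersection drops by $4k+2=2(2k+1)$.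

\emph{The link.} Do this at the three cusps. The strict transform $E_0$ of $E$ is a smooth rational curve with $E_0^2=-1-2(A_1+A_2+A_3)$, and we obtain a good resolution whose dual graph is a tree of rational curves. When a point is blown up, the total transforms of the old curves together with the new curve form a basis of the lattice spanned by the components; in this basis the intersection form is the old one plus an orthogonal summand $\langle-1\rangle$. Starting from $E^2=-1$ we get a sum of copies of $\langle-1\rangle$, which is unimodular, so $H_1(\Sigma;\mathbb{Z})=0$ by (F1). As $X$ is not smooth, $\Sigma\not\cong S^3$ by Mumford's theorem.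

\emph{The splice diagram.} The only curves of self-intersection $-1$ are the last exceptional curves over the three cusps, and each meets three other curves. By (F2) the resolution is the minimal good one. The nodes are $v_0$, for $E_0$, and $v_1,v_2,v_3$, for these three curves. The leaf weights at $v_i$ are the determinants $2$ and $A_i$ found above. Beyond the edge from $v_0$ to $v_i$ lie all exceptional curves over the $i$-th cusp; their lattice is a sum of copies of $\langle-1\rangle$, so the weight is $1$. Beyond the edge from $v_i$ to $v_0$ lie $E_0$ and the curves over the other two cusps. They arise by blowing up from the curve of self-intersection $-1-2A_i$ obtained by resolving the $i$-th cusp alone, so the weight is $2A_i+1$. Figure~\ref{fig:graphs} shows the case that we need.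

\emph{The semigroup condition.} We have $d_{v_0}=1$. For a leaf $w$ at $v_i$, the weights adjacent to but not on the path from $v_0$ to $w$ are two weights $1$ at $v_0$ and the weight of the other leaf edge at $v_i$. So $\ell_{v_0w}\in\{2,A_i\}$, and a monomial has $v_0$-degree $0$ if it is constant and at least $2$ otherwise. It never has $v_0$-degree $1$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85,font=\footnotesize]
\draw (-1.5,0)--(1.5,0) (0,0)--(0,-1.1) (-2.3,.6)--(-1.5,0)--(-2.3,-.6)
  (-.9,-1.7)--(0,-1.1)--(.9,-1.7) (2.3,.6)--(1.5,0)--(2.3,-.6)--(3,-.6);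
\draw[dotted,thick] (3,-.6)--(3.7,-.6);
\fill (0,0) circle (2pt) node[above]{$-13-2A$}
  (-1.5,0) circle (2pt) node[below right]{$-1$} (1.5,0) circle (2pt) node[below left]{$-1$}
  (0,-1.1) circle (2pt) node[above right]{$-1$}
  (-2.3,.6) circle (2pt) node[above]{$-2$} (-2.3,-.6) circle (2pt) node[below]{$-3$}
  (-.9,-1.7) circle (2pt) node[left]{$-2$} (.9,-1.7) circle (2pt) node[right]{$-3$}
  (2.3,.6) circle (2pt) node[above]{$-2$} (2.3,-.6) circle (2pt) node[below]{$-3$}
  (3,-.6) circle (2pt) node[below]{$-2$} (3.7,-.6) circle (2pt) node[below]{$-2$};
\end{tikzpicture}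
\quad
\begin{tikzpicture}[scale=0.85,font=\footnotesize]
\draw (-1.6,0)--(2.1,0) (0,0)--(0,-1.4) (-2.4,.7)--(-1.6,0)--(-2.4,-.7)
  (-1,-1.9)--(0,-1.4)--(1,-1.9) (2.9,.7)--(2.1,0)--(2.9,-.7);
\fill (0,0) circle (2.5pt) node[above]{$v_0$} (-1.6,0) circle (2.5pt) (2.1,0) circle (2.5pt) (0,-1.4) circle (2.5pt);
\draw[fill=white] (-2.4,.7) circle (2pt) (-2.4,-.7) circle (2pt) (-1,-1.9) circle (2pt)
  (1,-1.9) circle (2pt) (2.9,.7) circle (2pt) (2.9,-.7) circle (2pt);
\path (-.5,.2) node{$1$} (.5,.2) node{$1$} (.18,-.4) node{$1$} (-1.2,.2) node{$7$} (1.4,.2) node{$2A{+}1$}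
  (.18,-1.05) node{$7$} (-1.8,.45) node{$2$} (-1.8,-.45) node{$3$} (-.55,-1.45) node{$2$} (.55,-1.45) node{$3$}
  (2.3,.45) node{$2$} (2.3,-.45) node{$A$};
\end{tikzpicture}
\caption{A rational curve of self-intersection $-1$ with cusps of types $(2,3)$, $(2,3)$, $(2,A)$. Left: the dual graph of the minimal good resolution, with self-intersection numbers; the chain on the right ends in $(A-3)/2$ curves of self-intersection $-2$. Right: the minimal splice diagram, with all three weights at the central node $v_0$ equal to $1$.}
\label{fig:graphs}
\end{figure}

The third cusp is what makes $E_0$ a node: with one cusp it is a leaf, and with two it has valence $2$ and is suppressed. It remains to find a complete intersection with a resolution as in Proposition~\ref{prop:top}.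

\section{Degeneration to a cone}\label{sec:method}

Think of the affine cone over a projective curve $E$, with the vertex removed, as a $\mathbb{C}^*$-bundle over $E$. If $E$ is singular, the cone is singular along whole lines. Adding terms of higher weight to its equations can repair this, and then $E$ reappears as the exceptional curve of a resolution. To have $E^2=-1$ we ask that the cone be parametrized by $\mathbb{C}^2$ with its scalar action.

We recall the fact about quotients that is needed. If $\mathbb{C}^*$ acts holomorphically, freely and properly on a complex manifold $M$, then $M/\mathbb{C}^*$ is a complex manifold and $M\to M/\mathbb{C}^*$ is a principal $\mathbb{C}^*$-bundle. A \emph{slice} at a point, that is, a smooth hypersurface germ transverse to the orbit, maps isomorphically onto the germ of the quotient.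

Fix positive integers $\omega_1,\dots,\omega_N$. Let $\mathbb{C}^*$ act on $\mathbb{C}^N$ by $\lambda\cdot\xi=(\lambda^{\omega_i}\xi_i)_i$ and on $\mathbb{C}^N\times\mathbb{C}$ by $\lambda\cdot(\xi,\varepsilon)=(\lambda\cdot\xi,\lambda^{-1}\varepsilon)$, so that $\varepsilon$ has weight $-1$. Let $R_1,\dots,R_k\in\mathbb{C}[\xi,\varepsilon]$ be weighted homogeneous of positive degrees. Let $\mathcal{X}\subset(\mathbb{C}^N\setminus0)\times\mathbb{C}$ be the analytic space defined by the $R_j(\xi,\varepsilon)$, and let $C,X\subset\mathbb{C}^N$ be the analytic spaces defined by the $R_j(\xi,0)$ and by the $R_j(\xi,1)$. Since the degrees are positive, $R_j(0,\varepsilon)=0$, so $0\in X$.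

\begin{lemma}\label{lem:quot}
Assume the following.
\begin{itemize}
\item[(a)] $C$ is reduced, and it is the image of an injective polynomial map $\varphi\colon\mathbb{C}^2\to\mathbb{C}^N$ whose $i$-th component is homogeneous of degree $\omega_i$.
\item[(b)] $\mathcal{X}$ is smooth of dimension $3$ at every point of $(C\setminus0)\times\{0\}$.
\end{itemize}
Then there are an open neighborhood $U$ of $0$ in $X$, a smooth surface $\tilde{X}$ and a proper holomorphic map $\pi\colon\tilde{X}\to U$ that is an isomorphism of analytic spaces over $U\setminus0$. The fiber $E=\pi^{-1}(0)=(C\setminus0)/\mathbb{C}^*$ is an irreducible rational curve with $E^2=-1$, and $\varphi$ induces a bijective normalization $\nu\colon\mathbb{P}^1\to E$. If $\xi^\circ\in C$ and $\xi_i^\circ\ne0$, then the local ring of $E$ at the class of $\xi^\circ$ is $\mathcal{O}_{C,\xi^\circ}/(\xi_i-\xi_i^\circ)$.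
\end{lemma}

\begin{proof}
Put $\|\xi\|=\sum_i|\xi_i|^{1/\omega_i}$. This function is continuous, vanishes only at $0$ and satisfies $\|\lambda\cdot\xi\|=|\lambda|\,\|\xi\|$, and the set $\{\|\xi\|=1\}$ is compact.

\emph{The quotient.} The smooth points of dimension $3$ form an open invariant subset of $\mathcal{X}$ that contains the compact set $\mathcal{X}\cap\{\|\xi\|=1,\ \varepsilon=0\}$. So there is $\rho>0$ such that it contains all points of $\mathcal{X}$ with $\|\xi\|=1$ and $|\varepsilon|<\rho$. Every orbit meets $\{\|\xi\|=1\}$ and $|\varepsilon|\,\|\xi\|$ is invariant, so $\mathcal{X}_\rho=\mathcal{X}\cap\{|\varepsilon|\,\|\xi\|<\rho\}$ is a $3$-dimensional manifold. The action on it is proper: if $(\xi,\varepsilon)$ and $\lambda\cdot(\xi,\varepsilon)$ stay in a compact subset of $(\mathbb{C}^N\setminus0)\times\mathbb{C}$, then $\|\xi\|$ and $|\lambda|\,\|\xi\|$ are bounded above and away from $0$, hence so is $|\lambda|$. It is free: where $\varepsilon\ne0$ because $\lambda^{-1}\varepsilon=\varepsilon$ forces $\lambda=1$, and where $\varepsilon=0$ because $\varphi$ is an equivariant bijection from $\mathbb{C}^2\setminus0$,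 with the free scalar action, onto $C\setminus0$. So $\tilde{X}=\mathcal{X}_\rho/\mathbb{C}^*$ is a smooth surface.

\emph{The map $\pi$.} The map $\Pi(\xi,\varepsilon)=(\varepsilon^{\omega_i}\xi_i)_i$ is invariant, and $\|\Pi(\xi,\varepsilon)\|=|\varepsilon|\,\|\xi\|$. If $R_j$ has degree $d_j$, then $R_j(\Pi(\xi,\varepsilon),1)=\varepsilon^{d_j}R_j(\xi,\varepsilon)$. Hence $\Pi$ maps $\mathcal{X}$ to $X$, and $(\xi,\varepsilon)\mapsto(\Pi(\xi,\varepsilon),\varepsilon)$ is an isomorphism of analytic spaces from $\mathcal{X}\cap\{\varepsilon\ne0\}$ onto $(X\setminus0)\times\mathbb{C}^*$, under which $\mathbb{C}^*$ acts on the second factor only. So $\Pi$ induces $\pi\colon\tilde{X}\to U=X\cap\{\|\xi\|<\rho\}$, which is an isomorphism over $U\setminus0$ and has $\pi^{-1}(0)=(C\setminus0)/\mathbb{C}^*$. For $\rho'<\rho$ the preimage of $X\cap\{\|\xi\|\le\rho'\}$ is the image of the compact set $\mathcal{X}\cap\{\|\xi\|=1,\ |\varepsilon|\le\rho'\}$, so $\pi$ is proper.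

\emph{The curve $E$.} Let $L$ be the line bundle on $\tilde{X}$ whose local sections are the holomorphic functions of weight $-1$ on the corresponding invariant open subsets of $\mathcal{X}_\rho$. The function $\varepsilon$ is a section of $L$. Locally $\mathcal{X}_\rho$ is the product of a slice $S$ and an open subset of $\mathbb{C}^*$, and the zero scheme $C\setminus0$ of $\varepsilon$ is the product of the zero scheme of $\varepsilon|_S$ and that open subset. Since $C$ is reduced of dimension $2$, the divisor of the section $\varepsilon$ is the reduced curve $E$, and $\mathcal{O}(E)\cong L$. If $\xi_i^\circ\ne0$, the derivative of $\xi_i$ along the orbit of $(\xi^\circ,0)$ is nonzero, so $S=\mathcal{X}_\rho\cap\{\xi_i=\xi_i^\circ\}$ is a slice. The zero scheme of $\varepsilon|_S$ is $C\cap\{\xi_i=\xi_i^\circ\}$, which gives the local ring.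

The map $\varphi$ induces a holomorphic bijection $\nu\colon\mathbb{P}^1\to E$. Over the smooth points of $E$ it is a holomorphic bijection of smooth curves, hence an isomorphism, so $\nu$ is the normalization. Being equivariant, $\varphi$ identifies $\mathbb{C}^2\setminus0\to\mathbb{P}^1$ with the pullback of the bundle $\mathcal{X}_\rho\to\tilde{X}$. The local sections of $\nu^*L$ are therefore the homogeneous functions of degree $-1$ on $\mathbb{C}^2\setminus 0$, so $\nu^*L\cong\mathcal{O}(-1)$ and $E^2=\deg\nu^*\mathcal{O}(E)=-1$.
\end{proof}

\begin{example}[one cusp]\label{ex:237}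
Give $x,y,z$ the weights $2,3,1$ and take the single polynomial $R=y^2-x^3+\varepsilon z^7$, of degree $6$. The cone $C=\{y^2=x^3\}$ is the image of the injective map $\varphi(s,r)=(r^2,r^3,s)$. It is singular along the orbit of $(0,0,1)$, and there $\mathrm{d}R=\mathrm{d}\varepsilon\ne0$ at $\varepsilon=0$; at the other points of $C\setminus0$ already $\mathrm{d}(y^2-x^3)\ne0$. So $X=\{y^2-x^3+z^7=0\}$ has a resolution whose exceptional curve $E$ is rational with $E^2=-1$, and the slice $z=1$ shows one cusp of type $(2,3)$. Resolving the cusp as in Section~\ref{sec:top} gives a curve of self-intersection $-1$ that meets curves of self-intersection $-2$, $-3$ and $-1-6=-7$. The splice diagram is a single node with weights $2,3,7$, and the equation of $X$ is of splice type. Hypothesis~(b) uses that the added term has weight exactly one more than the equation of the cone and does not vanish on the singular orbit: for $y^2-x^3+\varepsilon^2z^8$ or $y^2-x^3+\varepsilon xz^5$ the differential vanishes at $(0,0,1)$, $\varepsilon=0$.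
\end{example}

The proof of Theorem~\ref{thm:main} follows this pattern with three cusps. The new difficulty is that our cone lies in $\mathbb{C}^6$ and is given by nine equations, while $X$ has to be a complete intersection. The way out is that two of the deformed equations can be solved for two of the coordinates as soon as $\varepsilon\ne0$, and that the other seven then reduce to two.

\section{The cone over a curve with three cusps}\label{sec:cone}

Let $s,r$ be coordinates on $\mathbb{C}^2$, of degree $1$. We use the involution $r\mapsto-r$: the cusp of type $(2,A)$ is placed on the fixed line $r=0$, and the two cusps of type $(2,3)$ on the lines $r=\pm s$, which the involution exchanges. Put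
\[
x=\frac{s^2+Ar^2}{A+1},\qquad h=\frac{A(r^2-s^2)}{2(A+1)},\qquad\text{so that}\quad s^2=x-2h,\quad r^2=x+\tfrac2Ah .
\]
The lines $r=\pm s$ are given by $h=0$. Near a nonzero point of them $(x,h)$ are local coordinates, because $(x,h)$ is an invertible linear function of $(s^2,r^2)$ and $sr\ne0$. A family of cusps of type $(2,3)$ along $h=0$ has the ring of functions generated by $x,h^2,h^3$, which consists of the functions $g$ with $\partial g=0$ on $h=0$, where $\partial=\partial/\partial h$ at fixed $x$. Along $h=0$ we have
\begin{equation}\label{eq:log}
\partial\log s=-\frac1x,\qquad\partial\log r^A=\frac1x,\qquad\partial\log(x\pm h)=\pm\frac1x .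
\end{equation}
The normalization of $x$ and $h$ is chosen so that these four numbers agree up to sign. Products in which they cancel, and multiples of $h^2$, satisfy the cusp condition. This leads to the map $\varphi\colon\mathbb{C}^2\to\mathbb{C}^6$, where $\mathbb{C}^6$ has coordinates $x,y,z,t,p,q$, with components
\[
x,\qquad y=s(x+h),\qquad z=h^2,\qquad t=sh^2,\qquad p=r^As,\qquad q=r^A(x-h).
\]
They are homogeneous of degrees $2,3,4,5,A+1,A+2$, and these are the weights of the coordinates. The first four components are even in $r$. The last two are odd and divisible by $r^A$, which produces the third cusp. We use the same letter for a polynomial on $\mathbb{C}^6$ and for its pullback under $\varphi$.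

\subsection*{Relations}
Put $\theta=x+2h$. Expanding,
\begin{equation}\label{eq:y2}
y^2=(x-2h)(x+h)^2=x^3-3xz-2h^3 .
\end{equation}
Hence $\gamma=x^3-3xh^2+2h^3=(x-h)^2\theta$. Also $\alpha=(x-2h)(x+2h)=s^2\theta$, $\beta=s(x^2+xh-2h^2)=s(x-h)\theta$ and $\kappa=(x-h)(x+h)$. These formulas say that
\begin{equation}\label{eq:rank1}
\begin{pmatrix}\alpha&\beta&y&p\\ \beta&\gamma&\kappa&q\end{pmatrix}=\begin{pmatrix}s\\ x-h\end{pmatrix}\begin{pmatrix}s\theta&(x-h)\theta&x+h&r^A\end{pmatrix},
\end{equation}
so the six $2\times2$ minors of the matrix on the left vanish. Next, $p^2,pq,q^2$ are even in $r$ and should be polynomials in $x,y,z,t$. They equal $r^{2A}$ times $s^2$, $s(x-h)$, $(x-h)^2$. These three quantities times $\theta$ are $\alpha,\beta,\gamma$, and times $(x+h)^2$ they are $y^2,y\kappa,\kappa^2$. So it suffices to write $r^{2A}$ as a combination of $(x+h)^2$ and $\theta$ with coefficients in $\mathbb{C}[x,z]$, and this is the purpose of $G_1$ and $G_2$: in $\mathbb{C}[x,h]$, with $z=h^2$,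
\begin{equation}\label{eq:G}
\bigl(x+\tfrac2Ah\bigr)^A=(x+h)^2G_1-(x+2h)G_2 .
\end{equation}
Indeed $c_0=1$ and $c_1=2$, so the left side is $x^{A-1}\theta+h^2W_0+h^3W_1$. Now $h^2=(x+h)^2-x\theta$, and $z\theta=xh^2+2h^3$ gives $2h^3=(z+x^2)\theta-x(x+h)^2$. Substituting and collecting the coefficients of $(x+h)^2$ and $\theta$ gives \eqref{eq:G}.

Let $J\subset\mathbb{C}[x,y,z,t,p,q]$ be the ideal generated by the minors
\begin{gather*}
D_1=\alpha\kappa-\beta y,\qquad D_2=\beta\kappa-\gamma y,\qquad D_3=\alpha\gamma-\beta^2,\\
\alpha q-\beta p,\qquad\beta q-\gamma p,\qquad\kappa p-yq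
\end{gather*}
and by
\[
p^2-y^2G_1+\alpha G_2,\qquad pq-y\kappa G_1+\beta G_2,\qquad q^2-\kappa^2G_1+\gamma G_2 .
\]
Let $C\subset\mathbb{C}^6$ be defined by $J$.

\begin{lemma}\label{lem:J}
The ideal $J$ is the kernel of $\varphi^*\colon\mathbb{C}[x,y,z,t,p,q]\to\mathbb{C}[s,r]$. In particular $J$ is prime. The map $\varphi$ is finite with image $C$.
\end{lemma}

\begin{proof}
The minors lie in the kernel by \eqref{eq:rank1}, and the last three generators by \eqref{eq:G} multiplied by $s^2$, $s(x-h)$, $(x-h)^2$. Let $B=\mathbb{C}[x,z]$ and $S=\mathbb{C}[x,y,z,t,p,q]/J$. We show that eight elements span $S$ over $B$ and that their images in $\mathbb{C}[s,r]$ are independent over $B$. Then $S\to\mathbb{C}[s,r]$ is injective.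

\emph{Spanning.} Expanding the definitions gives
\begin{align*}
D_1&=x^4-5x^2z+4z^2-xy^2+2yt,\\
D_2&=y^3-x^3y+5xyz-2x^2t+2zt,\\
D_3&=2xD_1-4(t^2-y^2z+x^3z-4xz^2).
\end{align*}
So in $S$ the elements $yt$ and $t^2$ are $B$-combinations of $1,y^2$, and $y^3$ is a $B$-combination of $y,t$. Let $M_0\subset S$ be the $B$-span of $1,y,y^2,t$. It is closed under multiplication by $y$, and also by $t$, since $ty^2=y\cdot yt\in yM_0$. So $M_0$ is the image of $\mathbb{C}[x,y,z,t]$. Let $M_1$ be the $B$-span of $p,q,yp,y^2p$. The three minors that involve $p,q$ give
\[
yq=\kappa p,\qquad 2tp=xyp-\alpha q,\qquad 2tq=xyq-\gamma p=(x\kappa-\gamma)p .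
\]
Here $\alpha,\kappa\in B$, and $\gamma$ is a $B$-combination of $1,y^2$. So $tp$, $yq$, $y^2q=\kappa yp$ and $tq$ lie in $M_1$, which means that $M_1=M_0p+M_0q$. Finally $p^2,pq,q^2\in M_0$. Hence $M_0+M_1$ is a subring that contains all six coordinates, and so it equals $S$.

\emph{Independence.} We have $\mathbb{C}[s^2,r^2]=\mathbb{C}[x,h]=B\oplus hB$ and
\begin{equation}\label{eq:free}
\mathbb{C}[s,r]=\mathbb{C}[x,h]\oplus s\,\mathbb{C}[x,h]\oplus r\,\mathbb{C}[x,h]\oplus rs\,\mathbb{C}[x,h].
\end{equation}
Since $A$ is odd, $r^A=r\,(r^2)^{(A-1)/2}$, so the sum of $\mathbb{C}[x,h]$, $s\,\mathbb{C}[x,h]$, $r^A\mathbb{C}[x,h]$ and $r^As\,\mathbb{C}[x,h]$ is direct. Each summand receives two of the eight elements. In the $B$-basis $(1,h)$ of $\mathbb{C}[x,h]$ they read as follows; we use \eqref{eq:y2} and $yp/r^A=(x-2h)(x+h)$.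
\[
\begin{array}{lll}
\text{elements}&\text{coordinates}&\text{determinant}\\
1,\ y^2&(1,0),\ (x^3-3xz,-2z)&-2z\\
y/s,\ t/s&(x,1),\ (z,0)&-z\\
q/r^A,\ yp/r^A&(x,-1),\ (x^2-2z,-x)&-2z\\
p/(r^As),\ y^2p/(r^As)\quad&(1,0),\ (x^3-3xz,-2z)\quad&-2z
\end{array}
\]
All determinants are nonzero, so $J=\ker\varphi^*$. By \eqref{eq:free}, $\mathbb{C}[s,r]$ is a finite $B$-module, hence finite over its subring $S$. So $\varphi$ is finite and maps onto $C$.
\end{proof}

\subsection*{Local structure}
Put $\xi_\pm=\varphi(1,\pm1)$, $\xi_0=\varphi(1,0)$ and $x_0=x(\xi_0)=1/(A+1)$.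

\begin{lemma}\label{lem:local}
\begin{enumerate}
\item[(a)] The map $\varphi$ is injective.
\item[(b)] $C\setminus0$ is smooth outside the orbits of $\xi_+,\xi_-,\xi_0$, and
\begin{align*}
\mathcal{O}_{C,\xi_\pm}&=\mathbb{C}\{x-1,h^2,h^3\}\cong\mathbb{C}\{x-1,a,b\}/(b^2-a^3),\\
\mathcal{O}_{C,\xi_0}&=\mathbb{C}\{x-x_0,r^2,r^A\}\cong\mathbb{C}\{x-x_0,a,b\}/(b^2-a^A).
\end{align*}
\item[(c)] At every point of $C\setminus0$, $\alpha\ne0$ or $\kappa\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We recover $(s,r)$ from $\varphi(s,r)$. From $z$ and \eqref{eq:y2} we know $h^2$ and $h^3$, hence $h$. Then $y=s(x+h)$ and $t=sh^2$ determine $s$ unless $x+h=h=0$, and in that case $s^2=x-2h=0$. Next, $r^2=x+\frac2Ah$ is known. If $r^2\ne0$, then $r=r^A/(r^2)^{(A-1)/2}$, and $p,q$ determine $r^A$ unless $s=0$ and $x=h$. In that case $0=s^2=x-2h$ gives $x=h=0$ and $r^2=0$, which was excluded.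

(b) Since $J$ is prime, $C$ is reduced as an analytic space. The map $\varphi$ is finite, hence proper, and bijective onto $C$, so it is a homeomorphism onto $C$. Therefore a germ of a holomorphic function on $C$ at $\varphi(P)$ with zero pullback is zero, and $\mathcal{O}_{C,\varphi(P)}$ is the image of $\mathcal{O}_{\mathbb{C}^6,\varphi(P)}$ in $\mathcal{O}_{\mathbb{C}^2,P}$. We compute this image.

Since $x=s^2+2h$, the components $x,y,z,t$ are polynomials in $s,h$. Where $h\ne0$ the forms $\mathrm{d}z=2h\,\mathrm{d}h$ and $\mathrm{d}t=h^2\mathrm{d}s+2sh\,\mathrm{d}h$ are independent, so by the inverse function theorem the convergent power series in $x,y,z,t$ give all holomorphic germs in $(s,h)$. If moreover $r\ne0$, then $(s,h)$ are local coordinates on $\mathbb{C}^2$, because $\partial h/\partial r\ne0$; the image is all of $\mathcal{O}_{\mathbb{C}^2,P}$, and $C$ is smooth at $\varphi(P)$. The remaining points $P\ne0$ have $h=0$ or $r=0$, and they are the nonzero multiples of $(1,\pm1)$ and $(1,0)$.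

At $(1,0)$ we have $h\ne0$, so $x,y,z,t$ generate the ring of germs in $(s,h)$. This is the ring $\mathbb{C}\{x-x_0,r^2\}$, since $(x,r^2)$ is an invertible linear function of $(s^2,h)$ and $s\ne0$. In it $s$ is a unit, so adjoining $p=r^As$ and $q=r^A(x-h)$ amounts to adjoining $r^A$.

At $(1,\pm1)$ we have $x=1$ and $h=0$. Every germ $g(x,h)$ with $\partial g=0$ on $h=0$ can be written as $g_0(x)+h^2g_1(x,h^2)+h^3g_2(x,h^2)$, so these germs form the ring $\mathbb{C}\{x-1,h^2,h^3\}$. It contains $x$, it contains $z,t$ because they are divisible by $h^2$, and it contains $y,p,q$ by \eqref{eq:log}. By the chain rule it contains the image. Conversely, the image contains $x$, $h^2=z$ and $h^3=\frac12(x^3-3xz-y^2)$.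

For the two isomorphisms on the right, note that by Weierstrass division the quotient rings are free over the ring of power series in the first two variables, with basis $1,b$, and that the images of $1,b$ are independent by parity in $h$, respectively $r$.

(c) If $\alpha=(x-2h)(x+2h)=0$, then $\kappa=x^2-h^2=3h^2$. If also $\kappa=0$, then $h=x=0$ and $s=r=0$.
\end{proof}

\section{The family}\label{sec:family}

We now find the cone $C$ inside the equations \eqref{eq:X}. On $\mathbb{C}^4$ put
\[
P=\alpha\gamma_1-\beta^2,\qquad\Phi=\alpha\kappa^2-2\beta y\kappa+\gamma_1y^2,\qquad p=\alpha\kappa-\beta y,\qquad q=\beta\kappa-\gamma_1y,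
\]
so that $F_1=P+G_1$ and $F_2=\Phi+G_2$. Thus $P$ is the determinant of the symmetric matrix with entries $\alpha,\beta,\gamma_1$, the vector $(p,q)$ is the image of $(\kappa,-y)$ under this matrix, and $\Phi$ is the value of the quadratic form on $(\kappa,-y)$. Multiplying out gives
\begin{equation}\label{eq:lin}
\kappa p-yq=\Phi,\qquad\alpha q-\beta p=-yP,\qquad\beta q-\gamma_1p=-\kappa P .
\end{equation}
Multiply the first identity by $\alpha,\beta,\gamma_1$ and use the other two:
\begin{equation}\label{eq:quad}
\begin{aligned}
\alpha\Phi&=\alpha\kappa p-y(\beta p-yP)=p^2+y^2P,\\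
\beta\Phi&=\beta\kappa p-y(\gamma_1p-\kappa P)=pq+y\kappa P,\\
\gamma_1\Phi&=\kappa(\beta q+\kappa P)-\gamma_1yq=q^2+\kappa^2P .
\end{aligned}
\end{equation}

The first idea would be to apply Lemma~\ref{lem:quot} in $\mathbb{C}^4$ to the homogenizations of $F_1$ and $F_2$. It fails. The parts of lowest weight are $D_3$, of degree $10$, and $\Phi_0=\alpha\kappa^2-2\beta y\kappa+\gamma y^2$, of degree $12$. The first identity in \eqref{eq:quad}, with $\gamma$ in place of $\gamma_1$, shows that $D_1^2\in(D_3,\Phi_0)$, while $D_1$ has degree $8$ and is not in this ideal. So the fiber over $\varepsilon=0$ would not be reduced. The same identity shows the remedy. On $X_A$ we have $P=-G_1$ and $\Phi=-G_2$, hence $p^2=y^2G_1-\alpha G_2$, and the right side has weight $2A+2$. So $p$ deserves the weight $A+1$ rather than $8$, and in the same way $q^2=\kappa^2G_1-\gamma_1G_2$ suggests the weight $A+2$ rather than $9$ for $q$. We take $p,q$ as new coordinates with these weights and homogenize all the relations above. The difference of the weights is $A-7$ in both cases.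

On $\mathbb{C}^6\times\mathbb{C}$ with coordinates $x,y,z,t,p,q,\varepsilon$ put $\eta=\varepsilon^{A-7}$ and $\gamma_\varepsilon=\gamma+\varepsilon x^2y$, and consider the equations
\[
\begin{array}{ll@{\qquad}ll}
\text{(R1)}&\alpha\kappa-\beta y=\eta p,&\text{(R6)}&\kappa p-yq=-\eta G_2,\\
\text{(R2)}&\beta\kappa-\gamma_\varepsilon y=\eta q,&\text{(R7)}&p^2=y^2G_1-\alpha G_2,\\
\text{(R3)}&\alpha\gamma_\varepsilon-\beta^2=-\eta^2G_1,&\text{(R8)}&pq=y\kappa G_1-\beta G_2,\\
\text{(R4)}&\alpha q-\beta p=\eta yG_1,&\text{(R9)}&q^2=\kappa^2G_1-\gamma_\varepsilon G_2 .\\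
\text{(R5)}&\beta q-\gamma_\varepsilon p=\eta\kappa G_1,&&
\end{array}
\]
Let $R_j$ be the left side minus the right side of (R$j$). With $\varepsilon$ of weight $-1$, the polynomial $\gamma_\varepsilon$ has degree $6$, $\eta$ has degree $7-A$, and $R_1,\dots,R_9$ are homogeneous of degrees $8$, $9$, $10$, $A+6$, $A+7$, $A+5$, $2A+2$, $2A+3$, $2A+4$. Let $\mathcal{X}\subset(\mathbb{C}^6\setminus0)\times\mathbb{C}$ be the analytic space that they define.

\begin{lemma}\label{lem:fibers}
For $\varepsilon=0$ the $R_j$ are the generators of $J$, so they define $C$. For $\varepsilon=1$ they define the image of $X_A$ under the embedding $\mathbb{C}^4\to\mathbb{C}^6$ given by $p=\alpha\kappa-\beta y$, $q=\beta\kappa-\gamma_1y$.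
\end{lemma}

\begin{proof}
Since $A>7$, we have $\eta=0$ for $\varepsilon=0$, which gives the first statement. For $\varepsilon=1$, (R1) and (R2) define the image of the embedding. On it $R_3=F_1$, and \eqref{eq:lin}, \eqref{eq:quad} give $R_6=F_2$, $R_4=-yF_1$, $R_5=-\kappa F_1$, $R_7=\alpha F_2-y^2F_1$, $R_8=\beta F_2-y\kappa F_1$, $R_9=\gamma_1F_2-\kappa^2F_1$.
\end{proof}

It remains to verify hypothesis (b) of Lemma~\ref{lem:quot}. In Example~\ref{ex:237} this was immediate at the smooth points of the cone. With nine equations in seven variables there is a danger even there: near such a point the equations might force $\varepsilon=0$, so that $\mathcal{X}$ would have dimension $2$. The next lemma excludes this.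

\begin{lemma}\label{lem:four}
Where $\alpha\ne0$, the space $\mathcal{X}$ is defined by \textup{(R1), (R3), (R4), (R7)}. Where $\kappa\ne0$, it is defined by \textup{(R1), (R2), (R6), (R9)}. Hence $\dim\mathcal{X}\ge3$ at every point of $(C\setminus0)\times\{0\}$.
\end{lemma}

\begin{proof}
In this proof we write $\gamma$ for $\gamma_\varepsilon$. Suppose that $\alpha$ is a unit. The four given equations read
\[
\alpha\kappa=\beta y+\eta p,\quad\alpha\gamma=\beta^2-\eta^2G_1,\quad\alpha q=\beta p+\eta yG_1,\quad\alpha G_2=y^2G_1-p^2 .
\]
We multiply each remaining $R_j$ by $\alpha$ and substitute: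
\begin{align*}
\alpha R_2&=\beta(\beta y+\eta p)-y(\beta^2-\eta^2G_1)-\eta(\beta p+\eta yG_1)=0,\\
\alpha R_5&=\beta(\beta p+\eta yG_1)-p(\beta^2-\eta^2G_1)-\eta G_1(\beta y+\eta p)=0,\\
\alpha R_6&=p(\beta y+\eta p)-y(\beta p+\eta yG_1)+\eta(y^2G_1-p^2)=0,\\
\alpha R_8&=p(\beta p+\eta yG_1)-yG_1(\beta y+\eta p)+\beta(y^2G_1-p^2)=0,\\
\alpha R_9&=q(\beta p+\eta yG_1)-\kappa G_1(\beta y+\eta p)+G_2(\beta^2-\eta^2G_1)\\
&=\beta R_8-\eta G_1R_6=0 .
\end{align*}
Suppose that $\kappa$ is a unit. The four given equations read
\[
\kappa\alpha=\beta y+\eta p,\quad\kappa\beta=\gamma y+\eta q,\quad\kappa p=yq-\eta G_2,\quad\kappa^2G_1=q^2+\gamma G_2,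
\]
and
\begin{align*}
\kappa R_8&=q(yq-\eta G_2)-y(q^2+\gamma G_2)+G_2(\gamma y+\eta q)=0,\\
\kappa R_5&=q(\gamma y+\eta q)-\gamma(yq-\eta G_2)-\eta(q^2+\gamma G_2)=0,\\
\kappa R_4&=q(\beta y+\eta p)-\beta(yq-\eta G_2)-\eta y\kappa G_1=\eta R_8=0,\\
\kappa R_7&=p(yq-\eta G_2)-y^2\kappa G_1+G_2(\beta y+\eta p)=yR_8=0,\\
\kappa R_3&=\gamma(\beta y+\eta p)-\beta(\gamma y+\eta q)+\eta^2\kappa G_1=-\eta R_5=0 .
\end{align*}
By Lemma~\ref{lem:local}(c), one of the two cases applies near each point of $(C\setminus0)\times\{0\}$. There $\mathcal{X}$ is defined by four equations in a $7$-dimensional manifold.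
\end{proof}

\begin{proposition}\label{prop:smooth}
The space $\mathcal{X}$ is smooth of dimension $3$ at every point of $(C\setminus0)\times\{0\}$.
\end{proposition}

\begin{proof}
At a smooth point of $C$, the kernel of $\mathrm{d}\varepsilon$ on the Zariski tangent space of $\mathcal{X}$ is the tangent space of $C$, by Lemmas~\ref{lem:fibers} and~\ref{lem:J}. It has dimension $2$, so the tangent space of $\mathcal{X}$ has dimension at most $3$. Since $\dim\mathcal{X}\ge3$, the space $\mathcal{X}$ is smooth of dimension $3$ there.

By invariance and Lemma~\ref{lem:local}(b), it remains to treat $\xi_\pm$ and $\xi_0$. At $\xi_\pm$ we have $x=y=\alpha=1$ and $p=\pm1$. At $\xi_0$ we have $s=1$ and $r=0$, so $x=x_0$, $h=-\frac A2x_0$, $y=x+h=\frac{2-A}2x_0$, $\alpha=x+2h=(1-A)x_0$ and $p=q=0$. In all three cases $xy\alpha\ne0$. By Lemma~\ref{lem:four} it suffices to show that $\mathrm{d}R_1,\mathrm{d}R_3,\mathrm{d}R_4,\mathrm{d}R_7$ are independent. Since $A-7\ge2$, the terms that contain $\eta$ have zero differential at $\varepsilon=0$. With $\Psi=y^2G_1-\alpha G_2\in\mathbb{C}[x,y,z]$ we get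
\begin{gather*}
\mathrm{d}R_1=\mathrm{d}D_1,\qquad\mathrm{d}R_3=\mathrm{d}D_3+\alpha x^2y\,\mathrm{d}\varepsilon,\\
\mathrm{d}R_4=\alpha\,\mathrm{d}q-\beta\,\mathrm{d}p+q\,\mathrm{d}\alpha-p\,\mathrm{d}\beta,\qquad\mathrm{d}R_7=2p\,\mathrm{d}p-\mathrm{d}\Psi .
\end{gather*}
Only $\mathrm{d}R_3$ involves $\mathrm{d}\varepsilon$ and only $\mathrm{d}R_4$ involves $\mathrm{d}q$, both with nonzero coefficient. So we have to show that $\mathrm{d}R_1$ and $\mathrm{d}R_7$ are independent. The coefficient of $\mathrm{d}t$ is $2y\ne0$ in $\mathrm{d}R_1$ and $0$ in $\mathrm{d}R_7$, so it is enough that $\mathrm{d}R_7\ne0$.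

At $\xi_\pm$ the coefficient of $\mathrm{d}p$ in $\mathrm{d}R_7$ is $\pm2$. At $\xi_0$ we look at the coefficient of $\mathrm{d}y$, which is $-2yG_1$ because $\alpha,G_1,G_2\in\mathbb{C}[x,z]$. To see that $G_1(\xi_0)\ne0$, we use that $G_1,G_2$ are even in $h$, and evaluate \eqref{eq:G} at $(x,h)$ and at $(x,-h)$ for $x=x_0$, $h=-\frac A2x_0$:
\[
0=(x+h)^2G_1-(x+2h)G_2,\qquad(2x)^A=(x-h)^2G_1-(x-2h)G_2,
\]
with the same values $G_1=G_1(\xi_0)$, $G_2=G_2(\xi_0)$ in both equations. If $G_1=0$, the first equation gives $G_2=0$, since $x+2h\ne0$, and the second gives $(2x_0)^A=0$, which is false.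
\end{proof}

\begin{remark}\label{rem:hyp}
The term $x^2y$ in $\gamma_1$ plays the part of $z^7$ in Example~\ref{ex:237}. Without it no $\mathrm{d}R_j$ would involve $\mathrm{d}\varepsilon$ at $\varepsilon=0$, the tangent space of $\mathcal{X}$ would be that of $C$ plus a line, and it would have dimension at least $4$ along the three singular orbits. That $A$ is odd is used in Lemmas~\ref{lem:J} and~\ref{lem:local}; for even $A$ all components of $\varphi$ are invariant under $r\mapsto-r$, so $\varphi$ is not injective. The bound $A>7$ makes $\eta$ vanish at $\varepsilon=0$; for $A=7$ one has $\eta=1$, and the equations for $\varepsilon=0$ are no longer the generators of $J$.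
\end{remark}

\section{Proof of the theorem}\label{sec:end}

\emph{The resolution.} We apply Lemma~\ref{lem:quot} to $R_1,\dots,R_9$. By Lemma~\ref{lem:fibers}, the spaces called $C$ and $X$ there are the cone of Section~\ref{sec:cone} and $X_A$. Hypothesis~(a) holds by Lemmas~\ref{lem:J} and~\ref{lem:local}(a), and hypothesis~(b) is Proposition~\ref{prop:smooth}. We obtain $\pi\colon\tilde{X}\to U\subset X_A$, proper and an isomorphism over $U\setminus0$, with $\tilde{X}$ a smooth surface and $E=\pi^{-1}(0)$ an irreducible rational curve with $E^2=-1$. In particular $U\setminus0$ is smooth of dimension $2$.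

\emph{The germ $(X_A,0)$.} It is defined by two equations in $\mathbb{C}^4$, so it has dimension at least $2$, and it has dimension $2$ because $U\setminus0$ has. Hence it is a complete intersection, so Cohen--Macaulay, and its singular locus is contained in $\{0\}$, which has codimension $2$. By Serre's criterion, a Cohen--Macaulay local ring that is regular in codimension $1$ is normal. So $(X_A,0)$ is normal, and $\pi$ is a resolution. Let $\mathfrak{m}$ be the maximal ideal of $\mathcal{O}_{\mathbb{C}^4,0}$. Then $\alpha,\beta,y,\kappa\in\mathfrak{m}$ and $\gamma_1\in\mathfrak{m}^2$. Every monomial of $G_1,G_2$ has weight at least $2A-4\ge14$ in variables of weight at most $4$, so it lies in $\mathfrak{m}^4$. Thus $F_1,F_2\in\mathfrak{m}^2$, and $(X_A,0)$ is not smooth and has embedding dimension $4$.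

\emph{The singularities of $E$.} As in the proof of Lemma~\ref{lem:quot}, $C\setminus0$ is locally the product of $E$ and an open subset of $\mathbb{C}^*$. So by Lemma~\ref{lem:local}(b), $E$ is smooth outside the classes of $\xi_+,\xi_-,\xi_0$, which are three distinct points because $\nu$ is bijective. At these points $x\ne0$, so the last statement of Lemma~\ref{lem:quot} applies with the coordinate $x$. It gives the local rings $\mathbb{C}\{a,b\}/(b^2-a^3)$, twice, and $\mathbb{C}\{a,b\}/(b^2-a^A)$. Lift $a,b$ to germs of functions on $\tilde{X}$. The cotangent space of $\tilde{X}$ at the point maps onto that of $E$, and both have dimension $2$, so the lifts are local coordinates on $\tilde{X}$. In these coordinates $E$ is given by $b^2=a^3$, respectively $b^2=a^A$. So the singular points of $E$ are cusps of types $(2,3)$, $(2,3)$, $(2,A)$, and they are unibranch since the exponents of $a$ are odd.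

\emph{The link.} Proposition~\ref{prop:top} with $(A_1,A_2,A_3)=(3,3,A)$ shows that $\Sigma$ is an integral homology sphere, that $\Sigma\not\cong S^3$, that the minimal splice diagram is the one in Figure~\ref{fig:graphs}, and that the semigroup condition fails at $v_0$. So no system of splice type equations exists for this diagram. The diagram depends only on $\Sigma$, so no singularity with link $\Sigma$ has equations of splice type. Since $X_A$ is a complete intersection with this link, the conjecture is false. Finally, $A$ is the largest leaf weight of the diagram, so different values of $A$ give different diagrams and different links. This proves Theorem~\ref{thm:main}. \qed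

\begin{thebibliography}{1}
\bibitem{Stevens} Jan Stevens, \emph{Universal abelian covers of superisolated singularities}, arXiv:math/0601669 (2006).
\end{thebibliography}
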